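\title{Weighted shifts with almost periodic weights need not have Bishop's property $(\beta)$}

\begin{abstract}
A unilateral weighted shift with periodic weights has Bishop's property $(\beta)$. We show that this does not extend to weights that are asymptotic to a periodic sequence: there is a shift whose weights tend to $1$ and which does not have $(\beta)$. More precisely, let $(p_n)$ be periodic and let $\varepsilon_n$ decrease to $0$. If $\sum\varepsilon_n/n<\infty$, every shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ has $(\beta)$; if $\limsup\varepsilon_n\log n>0$, some such shift does not. The counterexamples come from a cancellation between approximate eigenvectors whose eigenvalues are separated on the unit circle. The positive result comes from a regular Beurling algebra.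
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal H$ be a complex separable Hilbert space with orthonormal basis $(e_n)_{n\ge0}$ and inner product linear in the first variable. A bounded sequence $(\omega_n)_{n\ge0}$ of positive numbers, the \emph{weight}, defines the unilateral weighted shift $S\in\mathcal L(\mathcal H)$ by $Se_n=\omega_ne_{n+1}$. A function $f:U\to\mathcal H$ on an open set $U\subseteq\mathbb C$ is analytic if $\lambda\mapsto\langle f(\lambda),x\rangle$ is analytic for every $x\in\mathcal H$.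

\begin{definition}
An operator $T\in\mathcal L(\mathcal H)$ has \emph{Bishop's property $(\beta)$} if, for every open set $U\subseteq\mathbb C$ and every sequence of analytic functions $f_k:U\to\mathcal H$ such that $(T-\lambda)f_k(\lambda)\to0$ uniformly on compact subsets of $U$, also $f_k(\lambda)\to0$ uniformly on compact subsets of $U$.
\end{definition}

For a constant sequence $f_k=f$ the definition says that $T$ has no nonzero analytic family of eigenvectors. A weighted shift has no eigenvectors at all: if $Sx=\lambda x$ and $\lambda\neq0$, the coordinates of $x$ vanish one after another, and $S$ is injective. What $(\beta)$ forbids for $S$ is therefore an analytic family of \emph{approximate} eigenvectors.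

Two radii locate such families. Let $r(S)$ be the spectral radius, let $m(T)=\inf\{\|Tx\|:\|x\|=1\}$, and let $r_1(S)=\lim_{n}m(S^n)^{1/n}$. Since $S^n$ maps the basis vectors to orthogonal vectors,
\[
\|S^n\|=\sup_{k\ge0}\omega_k\cdots\omega_{k+n-1},\qquad m(S^n)=\inf_{k\ge0}\omega_k\cdots\omega_{k+n-1},
\]
so $r(S)$ and $r_1(S)$ are the largest and the smallest geometric mean of the weight over long windows. For $|\lambda|>r(S)$ the resolvent exists and is locally bounded. For $|\lambda|\le\rho<r_1(S)$, take $n$ with $m(S^n)>\rho^n$ and factor $S^n-\lambda^n$ through $S-\lambda$: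
\[
\bigl(m(S^n)-\rho^n\bigr)\|x\|\le\|(S^n-\lambda^n)x\|\le n\|S\|^{n-1}\|(S-\lambda)x\| .
\]
Hence $f_k\to0$ is automatic away from the set $r_1(S)\le|\lambda|\le r(S)$.

The weight is \emph{almost periodic} if there is a periodic sequence $(p_n)_{n\ge0}$ of positive numbers with $\omega_n-p_n\to0$. The following facts are known.
\begin{itemize}
\item[(F1)] If the weight is periodic, then $S$ has $(\beta)$.
\item[(F2)] If $S$ has $(\beta)$, then $r_1(S)=r(S)$.
\item[(F3)] If the weight is almost periodic and $(p_n)$ has period $q$, then $r_1(S)=r(S)=(p_0\cdots p_{q-1})^{1/q}$.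
\end{itemize}
The question, posed in \cite{Bourhim}, is whether every unilateral weighted shift with almost periodic weight has property $(\beta)$.

One would guess that it does. Such a shift differs from a shift with periodic weight, which has $(\beta)$ by (F1), by a shift with weights tending to $0$, which is a compact operator. The necessary condition (F2) holds by (F3). And the set where $(\beta)$ can be violated is a circle, which has no interior, so that there seems to be no room for an analytic family. The guess is wrong.

\begin{theorem}\label{thm:no}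
There is a sequence $\omega_n>0$ with $\omega_n\to1$ such that the unilateral weighted shift $S$ with weight $(\omega_n)$ does not have property $(\beta)$.
\end{theorem}

This weight is almost periodic with $p_n\equiv1$, so the answer to the question is negative. By (F3), $r_1(S)=r(S)=1$, so the necessary condition (F2) is not sufficient. What decides is the speed at which the weight approaches the periodic sequence.

\begin{theorem}\label{thm:rate}
Let $(p_n)_{n\ge0}$ be a periodic positive sequence and let $(\varepsilon_n)_{n\ge0}$ be a nonincreasing positive sequence with $\varepsilon_n\to0$.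
\begin{itemize}
\item[(a)] If $\sum_{n\ge1}\varepsilon_n/n<\infty$, then every shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ for all $n$ has $(\beta)$. More generally, a shift has $(\beta)$ if, with $d_n=\log(\omega_n/p_n)$ and
\[
a_n=\sup\{|d_k+\dots+d_{k+j-1}|:\ k\ge0,\ 1\le j\le n\},
\]
one has $\sum_{n\ge1}a_n/n^2<\infty$.
\item[(b)] If $\limsup_n\varepsilon_n\log n>0$, then there is a shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ for all $n$ which does not have $(\beta)$.
\end{itemize}
\end{theorem}

The shifts with $|\log(\omega_n/p_n)|\le\varepsilon_n$ have almost periodic weights, because $|\omega_n-p_n|\le p_n(e^{\varepsilon_n}-1)\to0$. To read the number $a_n$, take $p_n\equiv1$. Then $e^{a_n}$ is the largest of the numbers $\|S^j\|$ and $1/m(S^j)$, $1\le j\le n$, and $r_1(S)=r(S)=1$ means exactly that $a_n=o(n)$. Part (a) asks for slightly more than $a_n=o(n)$, and Theorem~\ref{thm:no} says that $a_n=o(n)$ alone is too little.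

\begin{corollary}\label{cor:log}
Let $(p_n)$ be a periodic positive sequence and let $\varepsilon_n=C(\log(n+3))^{-s}$ with $C,s>0$. All shifts with $|\log(\omega_n/p_n)|\le\varepsilon_n$ for all $n$ have $(\beta)$ if and only if $s>1$.
\end{corollary}

\begin{proof}
If $s>1$, then $\sum\varepsilon_n/n<\infty$ and (a) applies. If $0<s\le1$, then $\varepsilon_n\log n$ tends to $C$ or to $\infty$ and (b) applies.
\end{proof}

We do not settle the narrow range in which $\varepsilon_n\log n\to0$ but $\sum\varepsilon_n/n=\infty$.

Section~\ref{sec:tents} shows the mechanism of the counterexamples in two small cases and isolates the one estimate that is needed; Section~\ref{sec:cancel} proves it, and Section~\ref{sec:fail} deduces Theorem~\ref{thm:no}. Section~\ref{sec:rate} reduces Theorem~\ref{thm:rate} to $p_n\equiv1$ and proves (b). Section~\ref{sec:beurling}, which uses nothing from Sections~\ref{sec:tents}--\ref{sec:fail}, proves (a).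

\section{Approximate eigenvectors on a tent}\label{sec:tents}

The equation $Sx=zx$ reads $\omega_{n-1}x_{n-1}=zx_n$, so along a stretch of indices its solutions are the multiples of $x_n=\omega_0\cdots\omega_{n-1}z^{-n}$. Cutting such a solution off at both ends of the stretch gives an approximate eigenvector, provided the solution is much smaller at the ends than in the middle. So $\log(\omega_0\cdots\omega_{n-1})$ should rise and then fall.

\begin{definition}
Let $\eta>0$ and let $m\ge N\ge1$ be integers. The weight $(\omega_n)$ \emph{contains a tent} of slope $\eta$, half-length $N$ and center $m$ if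
\[
\omega_{m+j}=e^{\eta}\quad(-N\le j<0),\qquad \omega_{m+j}=e^{-\eta}\quad(0\le j<N).
\]
For such a tent and $z\in\mathbb C\setminus\{0\}$ put
\[
u(z)=\sum_{|j|\le N}e^{-\eta|j|}z^{-j}e_{m+j},\qquad b(z)=-z^{N+1}e_{m-N}+\omega_{m+N}z^{-N}e_{m+N+1}.
\]
\end{definition}

For $-N<j\le N$ we have $\omega_{m+j-1}=e^{\eta(|j-1|-|j|)}$, so the coefficient of $e_{m+j}$ in $(S-z)u(z)$ is $e^{-\eta|j|}z^{-j+1}-z\,e^{-\eta|j|}z^{-j}=0$. Only the two ends survive:
\begin{equation}\label{eq:tent}
(S-z)u(z)=e^{-\eta N}b(z),\qquad\langle u(z),e_m\rangle=1,\qquad \|b(z)\|\le1+\|S\|\ \text{ if }|z|=1 .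
\end{equation}

\begin{example}[Fixed slope]\label{ex:fixed}
Suppose that the weight contains tents of one slope $\eta$ with half-lengths $N_k\to\infty$ and centers $m_k$, and let $u_k$ be the corresponding functions. By \eqref{eq:tent},
\[
\|(S-\lambda)u_k(\lambda)\|\le|\lambda|\,(e^{-\eta}|\lambda|)^{N_k}+\|S\|\,(e^{-\eta}/|\lambda|)^{N_k},
\]
which tends to $0$ uniformly on compact subsets of the annulus $e^{-\eta}<|\lambda|<e^{\eta}$, while $\langle u_k(\lambda),e_{m_k}\rangle=1$. So $(\beta)$ fails. Here $r_1(S)\le e^{-\eta}<e^{\eta}\le r(S)$, in agreement with (F2).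
\end{example}

If $\omega_n\to1$ the slopes must tend to $0$, the annuli shrink to the unit circle $\mathbb T$, and no fixed open set is left on which $u_k(\lambda)$ is an approximate eigenvector. The way out is to use the vectors $u(z)$ only for $z\in\mathbb T$ and to let $\lambda$ enter through a resolvent. For distinct points $z_0,\dots,z_r\in\mathbb T$ and scalars $c_0,\dots,c_r$ put
\[
F(\lambda)=\sum_{l=0}^r\frac{c_l\,u(z_l)}{z_l-\lambda},\qquad\lambda\in\mathbb C\setminus\{z_0,\dots,z_r\}.
\]
Since $(S-\lambda)u(z_l)=(z_l-\lambda)u(z_l)+e^{-\eta N}b(z_l)$,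
\begin{equation}\label{eq:resolvent}
(S-\lambda)F(\lambda)=\sum_{l=0}^rc_l\,u(z_l)+e^{-\eta N}\sum_{l=0}^r\frac{c_l\,b(z_l)}{z_l-\lambda}.
\end{equation}
Take $z_0=1$ and $c_0=1$. The scalar function $\langle F(\lambda),e_m\rangle=\sum_lc_l/(z_l-\lambda)$ has residue $-1$ at $\lambda=1$, so $F$ cannot be small on a circle that separates $1$ from the other poles. On the other hand $(S-\lambda)F(\lambda)$ is small away from the poles as soon as two quantities are small: the norm $\|\sum_lc_lu(z_l)\|$, and $e^{-\eta N}\sum_l|c_l|$. The problem has become one of approximation: to approximate $u(1)$ by combinations of $u(z)$ with $z$ in an arc that stays away from $1$.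

\begin{example}[Three eigenvalues]\label{ex:three}
Let $0<\eta\le1$ and $0<\delta\le\frac12$. Take the points $1,e^{i\delta},e^{2i\delta}$ with coefficients $1,-2,1$. The coefficient of $e_{m+j}$ in $w=u(1)-2u(e^{i\delta})+u(e^{2i\delta})$ is
\[
w_j=e^{-\eta|j|}\bigl(1-e^{-ij\delta}\bigr)^2,\qquad|w_j|\le\delta^2j^2e^{-\eta|j|}\le8(\delta/\eta)^2e^{-\eta|j|/2},
\]
where we used $y^2/2\le e^y$ with $y=\eta|j|/2$. Since $\sum_{j\in\mathbb Z}e^{-\eta|j|}=1+2/(e^\eta-1)\le3/\eta$, we get $\|w\|\le8(\delta/\eta)^2(3/\eta)^{1/2}$ for every $N$. The factor $e^{-\eta|j|}$ hides the indices $|j|\gg1/\eta$, and on the remaining ones the three frequencies cancel to second order.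
\end{example}

The coefficients $2,-1$ in Example~\ref{ex:three} extrapolate a function linearly from the nodes $\delta,2\delta$ to $0$, and more nodes give more cancellation. Let $s_1,\dots,s_r\in[\delta,2\delta]$ be distinct and let $L_1,\dots,L_r$ be the Lagrange basis polynomials for these nodes. The remainder formula for interpolation, applied to the real functions $s\mapsto\operatorname{Re}(e^{i\alpha}e^{-ijs})$, $\alpha\in\mathbb R$, gives
\[
\Bigl|1-\sum_{l=1}^rL_l(0)e^{-ijs_l}\Bigr|\le\frac{(2\delta|j|)^r}{r!}\le\Bigl(\frac{4\delta}\eta\Bigr)^re^{\eta|j|/2},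
\]
so that $\|u(1)-\sum_lL_l(0)u(e^{is_l})\|\le(4\delta/\eta)^r(3/\eta)^{1/2}$. This decays geometrically in $r$ when $4\delta<\eta$.

Two difficulties remain. First, the open set $U$ in the definition of $(\beta)$ is the same for all $k$, so $\delta$ must stay fixed while $\eta\to0$, and the bound above is then useless. The true reason for the cancellation is that $s\mapsto u(e^{is})$ is analytic and, uniformly in $N$, bounded in a strip of width comparable to $\eta$; in a strip, many values on $[\delta,2\delta]$ nearly determine the value at $0$, however thin the strip is. Second, the coefficients $c_l$ may be large and have to be weighed against $e^{-\eta N}$. Taking $2N$-th roots of unity as nodes makes Parseval's identity available, and it gives exactly the bound that is needed.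

\section{Cancellation between separated frequencies}\label{sec:cancel}

For $\eta>0$, an integer $N\ge1$ and $z\ne0$ let $v(z)=(e^{-\eta|j|}z^{-j})_{|j|\le N}\in\mathbb C^{2N+1}$ be the coordinate vector of $u(z)$, with the Euclidean norm. Put
\[
E(\delta,\eta,N)=\frac5\eta\exp\Bigl(-2\Bigl(\frac{N\delta}\pi-1\Bigr)e^{-2\pi\delta/\eta}\Bigr).
\]

\begin{lemma}\label{lem:cancel}
Let $0<\delta\le\frac12$, $0<\eta\le1$ and $N\ge1$. Let $\zeta_l=e^{i\pi l/N}$ and $\Lambda=\{l\in\mathbb Z:\delta\le\pi l/N\le2\delta\}$. There are complex numbers $c_l$, $l\in\{0\}\cup\Lambda$, with $c_0=1$ such that $\kappa=\bigl\|\sum_lc_lv(\zeta_l)\bigr\|$ satisfies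
\[
\kappa\le E(\delta,\eta,N)\qquad\text{and}\qquad\sum_l|c_l|\le e^{\eta N}\kappa .
\]
\end{lemma}

\begin{proof}
The set $\Lambda$ consists of the integers in an interval of length $N\delta/\pi$, so $\#\Lambda\ge N\delta/\pi-1$, and $0<l\le2\delta N/\pi<N$ for $l\in\Lambda$. In particular the elements of $\{0\}\cup\Lambda$ are distinct modulo $2N$. Let $w$ be $v(1)$ minus its orthogonal projection onto the span of the $v(\zeta_l)$, $l\in\Lambda$. Then $w=\sum_lc_lv(\zeta_l)$ with $c_0=1$, and $\kappa=\|w\|$ is the distance from $v(1)$ to that span.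

\emph{The coefficients.} We have $w_j=e^{-\eta|j|}\hat c_j$ with $\hat c_j=\sum_lc_l\zeta_l^{-j}$. The sequences $(\zeta_l^{-j})_{-N<j\le N}$, for $l$ distinct modulo $2N$, are orthogonal with squared norm $2N$. Therefore
\[
2N\sum_l|c_l|^2=\sum_{-N<j\le N}|\hat c_j|^2\le e^{2\eta N}\kappa^2 .
\]
Since $c_0=1$, this shows $\kappa>0$. There are at most $2N$ coefficients, so the Cauchy--Schwarz inequality gives $\sum_l|c_l|\le(2N\sum_l|c_l|^2)^{1/2}\le e^{\eta N}\kappa$.

\emph{The distance.} We do not compute the $c_l$. Instead we pass to the dual problem: a large distance would produce a small functional that separates $v(1)$ from the $v(\zeta_l)$, that is, a small analytic function with value $1$ at the origin and many zeros. Put $g=w/\kappa^2$. Then $\|g\|=1/\kappa$, $\langle v(\zeta_l),g\rangle=0$ for $l\in\Lambda$, and $\langle v(1),g\rangle=\langle w,w\rangle/\kappa^2=1$ because $v(1)-w\perp w$. The entire function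
\[
G(s)=\langle v(e^{is}),g\rangle=\sum_{|j|\le N}e^{-\eta|j|}\,\overline{g_j}\,e^{-ijs}
\]
satisfies $G(0)=1$ and $G(s_l)=0$ for $s_l=\pi l/N$, $l\in\Lambda$. On the strip $\Sigma=\{|\operatorname{Im}s|<\eta/2\}$ we have $|e^{-ijs}|\le e^{\eta|j|/2}$, and $|g_j|\le1/\kappa$, so
\[
|G(s)|\le\frac1\kappa\sum_{j\in\mathbb Z}e^{-\eta|j|/2}=\frac1\kappa\Bigl(1+\frac2{e^{\eta/2}-1}\Bigr)\le\frac1\kappa\Bigl(1+\frac4\eta\Bigr)\le\frac5{\eta\kappa}.
\]

Recall that an analytic function $\Phi$ on the unit disc with $|\Phi|\le C$ and distinct zeros $z_1,\dots,z_r$ satisfies $|\Phi(0)|\le C\prod_i|z_i|$. Indeed, the Blaschke product $P(z)=\prod_i(z-z_i)/(1-\overline{z_i}z)$ has $|P(z)|\to1$ uniformly as $|z|\to1$, so the analytic function $\Phi/P$ is bounded by $C$ by the maximum principle. The map $s\mapsto\tanh\frac{\pi s}{2\eta}$ is a conformal bijection of $\Sigma$ onto the disc that fixes $0$: it is the composition of $s\mapsto e^{\pi s/\eta}$, which maps $\Sigma$ onto the right half-plane, with $\xi\mapsto(\xi-1)/(\xi+1)$. Transporting $G$ to the disc, we obtain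
\[
1=|G(0)|\le\frac5{\eta\kappa}\prod_{l\in\Lambda}\tanh\frac{\pi s_l}{2\eta}.
\]
For $y>0$ and $t=e^{-2y}$ we have $-\log\tanh y=\log\frac{1+t}{1-t}=2\sum_{i\ge0}\frac{t^{2i+1}}{2i+1}\ge2t$. With $y=\pi s_l/(2\eta)$ and $s_l\le2\delta$ we have $t\ge e^{-2\pi\delta/\eta}$. Hence
\[
\kappa\le\frac5\eta\exp\bigl(-2\,\#\Lambda\,e^{-2\pi\delta/\eta}\bigr)\le E(\delta,\eta,N).
\]
\end{proof}

\begin{remark}\label{rem:cost}
The slope is essential: for $\eta=0$ the vectors $(\zeta_l^{-j})_{-N<j\le N}$ are orthogonal, so $\|\sum_lc_lv(\zeta_l)\|\ge\sqrt{2N}$ whenever $c_0=1$. For $0<\eta\ll\delta$ the zeros lie very near the boundary of the disc, and the proof gains only a factor $\exp(-2e^{-2\pi\delta/\eta})$ from each of them. The bound $E$ is small only when $N$ is larger than $e^{2\pi\delta/\eta}$, that is, when $\eta\log N$ exceeds $2\pi\delta$. This is the origin of the hypothesis $\limsup\varepsilon_n\log n>0$ in Theorem~\ref{thm:rate}(b).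
\end{remark}

\section{Long flat tents destroy property $(\beta)$}\label{sec:fail}

\begin{proposition}\label{prop:fail}
Let $0<\delta\le\frac12$. Suppose that for every $k\ge1$ the weight of $S$ contains a tent of slope $\eta_k\in(0,1]$, half-length $N_k$ and center $m_k$, and that $E(\delta,\eta_k,N_k)\to0$. Then $S$ does not have property $(\beta)$.
\end{proposition}

\begin{proof}
Let $B=\{e^{is}:\delta\le s\le2\delta\}$, let $U=\mathbb C\setminus(\{1\}\cup B)$, and let $\Gamma$ be the positively oriented circle with center $1$ and radius $\delta/2$. For $\delta\le s\le2\delta$ we have $|e^{is}-1|=2\sin(s/2)\ge2s/\pi>\delta/2$. So $\Gamma$ is a compact subset of $U$, and $B$ lies outside $\Gamma$.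

Fix $k$. Let $u,b$ belong to the $k$-th tent, let $\Lambda,\zeta_l,c_l$ and $\kappa_k$ be given by Lemma~\ref{lem:cancel} for $(\delta,\eta_k,N_k)$, and put
\[
F_k(\lambda)=\sum_{l\in\{0\}\cup\Lambda}\frac{c_l\,u(\zeta_l)}{\zeta_l-\lambda}.
\]
The poles are $\zeta_0=1$ and points $\zeta_l\in B$, so $F_k$ is analytic on $U$, a set that does not depend on $k$.

Let $K\subset U$ be compact and nonempty, and let $\rho>0$ be the distance from $K$ to $\{1\}\cup B$. The first sum in \eqref{eq:resolvent} has norm $\kappa_k$. In the second sum, the height $e^{\eta_kN_k}$ of the tent compensates exactly the size of the coefficients: by \eqref{eq:tent} and Lemma~\ref{lem:cancel}, for $\lambda\in K$,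
\[
\|(S-\lambda)F_k(\lambda)\|\le\kappa_k+e^{-\eta_kN_k}\,\frac{1+\|S\|}\rho\sum_l|c_l|\le\Bigl(1+\frac{1+\|S\|}\rho\Bigr)E(\delta,\eta_k,N_k).
\]
Thus $(S-\lambda)F_k(\lambda)\to0$ uniformly on compact subsets of $U$.

Since $\langle u(\zeta_l),e_{m_k}\rangle=1$ and $\Gamma$ encloses $\zeta_0$ but no other $\zeta_l$,
\[
\frac1{2\pi i}\oint_\Gamma\langle F_k(\lambda),e_{m_k}\rangle\,d\lambda=\sum_lc_l\,\frac1{2\pi i}\oint_\Gamma\frac{d\lambda}{\zeta_l-\lambda}=-c_0=-1 .
\]
The left side has modulus at most $\frac\delta2\sup_\Gamma\|F_k\|$, so $\sup_\Gamma\|F_k\|\ge2/\delta$ for every $k$. Hence $F_k$ does not tend to $0$ uniformly on $\Gamma$, and $(\beta)$ fails.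
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
Let $N_k=\lceil e^{4k}\rceil$ and let the weight be the concatenation
\[
\underbrace{e,\dots,e}_{N_1},\ \underbrace{e^{-1},\dots,e^{-1}}_{N_1},\ \underbrace{e^{1/2},\dots,e^{1/2}}_{N_2},\ \underbrace{e^{-1/2},\dots,e^{-1/2}}_{N_2},\ \underbrace{e^{1/3},\dots,e^{1/3}}_{N_3},\ \dots
\]
Then $\omega_n\to1$, and the weight contains tents of slope $\eta_k=1/k$, half-length $N_k$ and center $m_k=2(N_1+\dots+N_{k-1})+N_k$. For $\delta=\frac12$ we have $2\pi\delta/\eta_k=\pi k$, so
\[
E(\tfrac12,\tfrac1k,N_k)=5k\exp\Bigl(-\frac{N_k}\pi e^{-\pi k}+2e^{-\pi k}\Bigr)\le5k\exp\Bigl(2-\frac{e^{(4-\pi)k}}\pi\Bigr)\to0,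
\]
because $4>\pi$. Proposition~\ref{prop:fail} applies.
\end{proof}

\section{Reduction to $p_n\equiv1$ and slow convergence}\label{sec:rate}

\begin{lemma}\label{lem:perm}
Let $T\in\mathcal L(\mathcal H)$ have property $(\beta)$. Then so do $X^{-1}TX$ for every invertible $X$, $cT$ for every scalar $c\ne0$, and the restriction of $T$ to every closed invariant subspace.
\end{lemma}

\begin{proof}
We have $(X^{-1}TX-\lambda)f_k(\lambda)=X^{-1}(T-\lambda)Xf_k(\lambda)$, so we apply $(\beta)$ to $Xf_k$. We have $(cT-c\mu)f_k(c\mu)=c(T-\mu)f_k(c\mu)$, so we apply $(\beta)$ to $\mu\mapsto f_k(c\mu)$ on $c^{-1}U$. A test sequence for the restriction is a test sequence for $T$.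
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $(p_n)$ be a periodic positive sequence. The shift $S$ with weight $(\omega_n)$ has $(\beta)$ if and only if the shift $S'$ with weight $(\omega_n/p_n)$ has $(\beta)$.
\end{lemma}

\begin{proof}
Let $q$ be a period and $\bar p=(p_0\cdots p_{q-1})^{1/q}$. Put $x_0=1$ and $x_{n+1}=x_np_n/\bar p$. Then $x_{n+q}=x_n\,p_n\cdots p_{n+q-1}/\bar p^{\,q}=x_n$, so $(x_n)$ takes finitely many positive values and $Xe_n=x_ne_n$ defines an invertible operator. Moreover
\[
X(\bar pS')e_n=\bar p\,\frac{\omega_n}{p_n}\,x_{n+1}e_{n+1}=\omega_nx_ne_{n+1}=SXe_n .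
\]
So $S$ is similar to $\bar pS'$, and Lemma~\ref{lem:perm} applies in both directions.
\end{proof}

Multiplication by $(p_n)$ is a bijection of the set of bounded positive weights onto itself, and the conditions on the weight in Theorem~\ref{thm:rate} involve only $\omega_n/p_n$. It therefore suffices to prove that theorem for $p_n\equiv1$, which we assume from now on.

\begin{proof}[Proof of Theorem~\ref{thm:rate}(b)]
Choose $\alpha\in(0,1]$ such that $\varepsilon_n\log n\ge\alpha$ for infinitely many $n$, and among these choose $n_1<n_2<\cdots$ with $n_1\ge4$ and $n_{k+1}>2n_k$. A tent of slope at most $\varepsilon_{n_k}$ is admissible anywhere to the left of $n_k$, and there is room for a half-length comparable to $n_k$. Put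
\[
\eta_k=\frac\alpha{\log n_k},\qquad N_k=\lfloor n_k/4\rfloor,\qquad m_k=n_k-N_k .
\]
Then $\eta_k\le\varepsilon_{n_k}$, $\eta_k\le1/\log4<1$ and $m_k\ge N_k\ge1$. The blocks $[m_k-N_k,m_k+N_k)$ lie in the intervals $[n_k/2,n_k]$, which are pairwise disjoint. Let the weight be the tent of slope $\eta_k$, half-length $N_k$ and center $m_k$ on the $k$-th block, and let $\omega_n=1$ outside the blocks. For $n$ in the $k$-th block, $n\le n_k$ and monotonicity give $|\log\omega_n|=\eta_k\le\varepsilon_{n_k}\le\varepsilon_n$; outside the blocks $\log\omega_n=0$.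

It remains to choose the gap $\delta$, and Remark~\ref{rem:cost} tells us to take it small compared with $\alpha$. Let $\delta=\alpha/(4\pi)\le\frac12$. Then $e^{-2\pi\delta/\eta_k}=n_k^{-1/2}$. Since $N_k\ge n_k/4-1$, we have $N_k\delta/\pi-1\ge\delta n_k/(4\pi)-2$, and so
\[
E(\delta,\eta_k,N_k)\le\frac{5\log n_k}\alpha\exp\Bigl(4-\frac\delta{2\pi}\,n_k^{1/2}\Bigr)\to0 .
\]
By Proposition~\ref{prop:fail}, $(\beta)$ fails.
\end{proof}

\begin{remark}
Part (b) is false without monotonicity. Let $\varepsilon_n=1/\log(n+3)$ if $n$ is a power of $2$ and $\varepsilon_n=2^{-n}$ otherwise. Then $\limsup\varepsilon_n\log n=1$. A window of $j$ consecutive integers contains at most $1+\log_2j$ powers of $2$, so $|d_n|\le\varepsilon_n$ gives $a_n\le3+\log_2n$, and the general form of (a) shows that all these shifts have $(\beta)$.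
\end{remark}

\section{Fast convergence: a regular Beurling algebra}\label{sec:beurling}

We prove Theorem~\ref{thm:rate}(a) for $p_n\equiv1$, so $d_n=\log\omega_n$. The counterexamples rest on the fact that a vector attached to the point $1$ is nearly cancelled by vectors attached to a distant arc. This cannot happen if there is a bounded operator that fixes the first and kills the others, that is, an operator $\chi(T)$ for a cutoff function $\chi$ on $\mathbb T$. The series $\sum\hat\chi(n)T^n$ defines it when the Fourier coefficients of $\chi$ decay faster than the powers of $T$ grow, and the hypothesis on $a_n$ guarantees that such cutoff functions exist.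

\subsection*{The sequence $a_n$}
If $|d_n|\le\varepsilon_n$ with $(\varepsilon_n)$ nonincreasing, then $|d_k+\dots+d_{k+j-1}|\le\varepsilon_0+\dots+\varepsilon_{j-1}$, so $a_n\le\sum_{i<n}\varepsilon_i$ and
\[
\sum_{n\ge1}\frac{a_n}{n^2}\le\sum_{i\ge0}\varepsilon_i\sum_{n>i}\frac1{n^2}\le2\varepsilon_0+\sum_{i\ge1}\frac{\varepsilon_i}i .
\]
Thus the first statement of (a) follows from the second, and we assume $\sum a_n/n^2<\infty$. Put $a_0=0$. The sequence $(a_n)$ is finite and nondecreasing. It is subadditive, because a window of length at most $n+n'$ splits into two possibly empty windows of lengths at most $n$ and $n'$. Also $a_n/n\to0$, because $a_n/n\le a_n\sum_{i\ge n}i^{-2}\le\sum_{i\ge n}a_i/i^2$. Put $w(n)=e^{a_{|n|}}$ for $n\in\mathbb Z$. Then $w\ge1$, $w(0)=1$, $w(-n)=w(n)$, and $w(n+n')\le w(n)w(n')$ since $a_{|n+n'|}\le a_{|n|+|n'|}\le a_{|n|}+a_{|n'|}$. Finally,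
\begin{equation}\label{eq:domar}
\sum_{n\in\mathbb Z}\frac{\log w(n)}{1+n^2}<\infty .
\end{equation}

\subsection*{The algebra}
Let $\mathcal A$ be the Beurling algebra of all functions $h(z)=\sum_{n\in\mathbb Z}\hat h(n)z^n$ on $\mathbb T$ with $\|h\|=\sum|\hat h(n)|w(n)<\infty$. Since $w\ge1$, such an $h$ is continuous, $|h(\xi)|\le\|h\|$ on $\mathbb T$, and the values of $h$ determine its coefficients. As a normed space $\mathcal A$ is a weighted $\ell^1$ space, hence complete, and submultiplicativity of $w$ gives $\|gh\|\le\|g\|\,\|h\|$. So $\mathcal A$ is a unital commutative Banach algebra under pointwise multiplication. It is closed under complex conjugation because $w$ is even. We write $z$ for the identity function on $\mathbb T$.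

We use three textbook facts on a unital commutative Banach algebra $\mathcal B\ne\{0\}$. Its characters (nonzero multiplicative linear functionals) have norm $1$, and the spectrum of $x\in\mathcal B$ is the set of values $\varphi(x)$ over all characters $\varphi$. The resolvent $\lambda\mapsto(x-\lambda)^{-1}$ is continuous off the spectrum. If $J$ is a proper closed ideal, then $\mathcal B/J$ with the quotient norm is again such an algebra, and its characters are induced by the characters of $\mathcal B$ that vanish on $J$.

The characters of $\mathcal A$ are the evaluations at points of $\mathbb T$. Indeed, if $\varphi$ is a character and $\xi=\varphi(z)$, then $\xi\ne0$ and $|\xi|^{\pm n}=|\varphi(z^{\pm n})|\le e^{a_n}$, so $a_n/n\to0$ forces $|\xi|=1$, and $\varphi(h)=\sum\hat h(n)\xi^n=h(\xi)$ by continuity. The deeper input is a theorem of Domar \cite{Domar}: under \eqref{eq:domar} the algebra $\mathcal A$ is \emph{regular}, which means that for every closed $F\subseteq\mathbb T$ and every $\xi\in\mathbb T\setminus F$ there is $h\in\mathcal A$ with $h=0$ on $F$ and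 $h(\xi)\ne0$. Apart from $a_n/n\to0$, this is the only place where the convergence of $\sum a_n/n^2$ is used. The next lemma collects what regularity gives: division on closed sets, and cutoff functions.

\begin{lemma}\label{lem:div}
Let $F,F'\subseteq\mathbb T$ be closed.
\begin{itemize}
\item[(i)] If $h\in\mathcal A$ has no zero on $F$, there is $y\in\mathcal A$ with $yh=1$ on $F$.
\item[(ii)] If $K\subset\mathbb C\setminus F$ is compact, there are $C<\infty$ and $y_\lambda\in\mathcal A$, $\lambda\in K$, with $\|y_\lambda\|\le C$ and $y_\lambda\cdot(z-\lambda)=1$ on $F$.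
\item[(iii)] If $F\cap F'=\emptyset$, there is $\chi\in\mathcal A$ with $\chi=1$ on $F$ and $\chi=0$ on $F'$.
\end{itemize}
\end{lemma}

\begin{proof}
If $F=\emptyset$, take $y=y_\lambda=\chi=0$. Let $F\ne\emptyset$ and $J=\{h\in\mathcal A:h=0\text{ on }F\}$, a proper closed ideal. Evaluation at $\xi\in\mathbb T$ vanishes on $J$ if $\xi\in F$, and by regularity it does not if $\xi\notin F$. So the characters of $\mathcal A/J$ are the evaluations at points of $F$, and the class $[h]$ has spectrum $h(F)$.

(i) The class $[h]$ is invertible; let $y$ represent its inverse.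

(ii) The class $[z]$ has spectrum $F$, so $\|([z]-\lambda)^{-1}\|\le C_0$ for $\lambda\in K$ by continuity and compactness. By the definition of the quotient norm there is a representative $y_\lambda$ with $\|y_\lambda\|\le C_0+1$.

(iii) For $\xi\in F$ choose $h_\xi\in\mathcal A$ with $h_\xi=0$ on $F'$ and $h_\xi(\xi)\ne0$. Finitely many of the open sets $\{h_\xi\ne0\}$ cover $F$. The sum $h$ of the corresponding functions $h_\xi\overline{h_\xi}$ lies in $\mathcal A$, vanishes on $F'$ and is positive on $F$. Take $y$ from (i) and put $\chi=yh$.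
\end{proof}

\subsection*{The functional calculus}
Negative Fourier coefficients require negative powers, and $S$ is not invertible, so we extend it. Let $T$ be the bilateral shift $Te_n=\omega_ne_{n+1}$ on $\ell^2(\mathbb Z)$, where $\omega_n=1$, that is $d_n=0$, for $n<0$. A window of $n$ consecutive integers meets $\{i\ge0\}$ in a possibly empty window of length at most $n$, so $|d_k+\dots+d_{k+n-1}|\le a_n$ for all $k\in\mathbb Z$. Hence $T$ is invertible and
\[
\|T^{\pm n}\|=\sup_{k\in\mathbb Z}e^{\pm(d_k+\dots+d_{k+n-1})}\le w(n).
\]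
The series $h(T)=\sum\hat h(n)T^n$ converges absolutely for $h\in\mathcal A$, with $\|h(T)\|\le\|h\|$. Multiplying two absolutely convergent series gives $(gh)(T)=g(T)h(T)$, and $1(T)=I$, $z(T)=T$. The shift $S$ is the restriction of $T$ to the closed span of the $e_n$, $n\ge0$, so by Lemma~\ref{lem:perm} it suffices to prove $(\beta)$ for $T$.

\begin{proof}[Proof of Theorem~\ref{thm:rate}(a)]
Let $f_k:U\to\ell^2(\mathbb Z)$ be analytic with $g_k(\lambda)=(T-\lambda)f_k(\lambda)\to0$ uniformly on compact subsets of $U$.

\emph{Claim.} Let $F\subseteq\mathbb T$ be closed, let $h\in\mathcal A$ vanish on $\mathbb T\setminus F$, and let $K\subset U\setminus F$ be compact. Then $h(T)f_k\to0$ uniformly on $K$.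

Take $y_\lambda$ and $C$ from Lemma~\ref{lem:div}(ii). The function $h\cdot(y_\lambda\cdot(z-\lambda)-1)$ vanishes on $F$ because of the second factor and off $F$ because of the first. So $h=hy_\lambda\cdot(z-\lambda)$ in $\mathcal A$, and for $\lambda\in K$
\[
\|h(T)f_k(\lambda)\|=\|(hy_\lambda)(T)\,g_k(\lambda)\|\le C\|h\|\sup_K\|g_k\|\to0 .
\]
This proves the claim; no regularity of $\lambda\mapsto y_\lambda$ is needed.

Write $D(t)$ and $\overline D(t)$ for the open and the closed disc of radius $t$ about a fixed point $\lambda_0\in U$, and choose $r>0$ with $\overline D(4r)\subset U$. By Lemma~\ref{lem:div}(iii) there is $\chi\in\mathcal A$ with $\chi=1$ on $\mathbb T\cap\overline D(2r)$ and $\chi=0$ on $\mathbb T\setminus D(3r)$. We split $f_k=(1-\chi)(T)f_k+\chi(T)f_k$.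

The first piece belongs to the part of $\mathbb T$ far from $\lambda_0$, and we can divide directly. The function $1-\chi$ vanishes off $F=\mathbb T\setminus D(2r)$, and $K=\overline D(r)$ does not meet $F$. By the claim, $(1-\chi)(T)f_k\to0$ uniformly on $\overline D(r)$.

The second piece belongs to the part of $\mathbb T$ near $\lambda_0$, where division is impossible, but this part can be surrounded. The function $\chi$ vanishes off $F=\mathbb T\cap\overline D(3r)$, and the circle $K=\{|\lambda-\lambda_0|=7r/2\}\subset U$ does not meet $F$. By the claim, $\chi(T)f_k\to0$ uniformly on $K$. Here the analyticity of $f_k$ enters: for every unit vector $x$ the function $\lambda\mapsto\langle\chi(T)f_k(\lambda),x\rangle=\langle f_k(\lambda),\chi(T)^*x\rangle$ is analytic on $U$, so the maximum principle gives $\sup_{\overline D(r)}\|\chi(T)f_k\|\le\sup_K\|\chi(T)f_k\|\to0$.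

Adding the two pieces, $f_k\to0$ uniformly on $\overline D(r)$. Every compact subset of $U$ is covered by finitely many such discs, so $T$, and with it $S$, has $(\beta)$.
\end{proof}

\begin{remark}
For $d_n\equiv0$ part (a) gives back (F1). For the weight in the proof of Theorem~\ref{thm:no} one sees directly how the hypothesis of (a) fails: the $k$-th tent gives $a_n\ge n/k$ for $n\le N_k$, so for fixed $L$ and large $k$
\[
\sum_{n\ge L}\frac{a_n}{n^2}\ge\frac1k\sum_{n=L}^{N_k}\frac1n\ge\frac1k\log\frac{e^{4k}}L=4-\frac{\log L}k .
\]
Letting $k\to\infty$, every tail of the series is at least $4$, so the series diverges, although $a_n/n\to0$.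
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bourhim}
A. Bourhim, \emph{On the local spectral properties of weighted shift operators}, arXiv:math/0303070 (2003).

\bibitem{Domar}
Y. Domar, \emph{Harmonic analysis based on certain commutative Banach algebras}, Acta Math. 96 (1956), 1--66.

\end{thebibliography}
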